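\title{Nice nef-partitions of smooth Fano weighted complete intersections}

\begin{abstract}
We prove that every smooth well-formed Fano weighted complete intersection admits a nice nef-partition, in any dimension and codimension. More precisely, the partition can be chosen so that the part $I_0$ consists only of indices of weight $1$. Smoothness imposes an arithmetic condition on the weights and degrees, which bounds the product of the weights; a greedy packing argument turns this bound on the product into a bound on sums. For varieties that are not intersections with a linear cone we obtain a sharp lower bound for the number of weights equal to $1$. We also show that in every codimension $c\ge 4$ one cannot require, in addition, that each weight divide the degree to which it is assigned.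
\end{abstract}

\section{Introduction}

\subsection{Weighted complete intersections and nef-partitions}

Let $a_0,\dots,a_N$ be positive integers, and let $S=\mathbb C[x_0,\dots,x_N]$ be graded by $\deg x_i=a_i$. The weighted projective space is $\mathbb P=\mathbb P(a_0,\dots,a_N)=\operatorname{Proj}S$; its points are the orbits of the action $\lambda\cdot x_i=\lambda^{a_i}x_i$ of $\mathbb C^*$ on $\mathbb A^{N+1}\setminus\{0\}$. Repeated weights and degrees are written with exponents, as in $\mathbb P(1^m,2^c,3^c)$. A \emph{weighted complete intersection} of multidegree $(d_1,\dots,d_c)$ is a closed subscheme $X=\operatorname{Proj}S/(f_1,\dots,f_c)\subset\mathbb P$, where $f_1,\dots,f_c$ is a regular sequence of homogeneous polynomials of degrees $d_1,\dots,d_c$. We always assume that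
\[
n=\dim X=N-c\ge 1 .
\]
All $d_j$ are positive, since a nonzero polynomial of degree $0$ would make $X$ empty.

The space $\mathbb P$ is \emph{well-formed} if any $N$ of the weights have greatest common divisor $1$, and $X$ is \emph{well-formed} if $\mathbb P$ is well-formed and $X\cap\operatorname{Sing}\mathbb P$ has codimension at least $2$ in $X$. We call $X$ \emph{smooth} if it is smooth as a scheme, and \emph{Fano} if its anticanonical class is ample. Put
\[
i_X=\sum_{i=0}^N a_i-\sum_{j=1}^c d_j .
\]
For smooth well-formed $X$ of positive dimension, $\omega_X\cong\mathcal O_X(-i_X)$, so $X$ is Fano if and only if $i_X>0$.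

\begin{definition}
Let $X$ be a smooth well-formed Fano weighted complete intersection. A \emph{nef-partition} for $X$ is a splitting
\[
\{0,\dots,N\}=I_0\sqcup I_1\sqcup\dots\sqcup I_c,\qquad \sum_{i\in I_j}a_i=d_j\quad(j=1,\dots,c).
\]
It is \emph{nice} if $a_i=1$ for some $i\in I_0$.
\end{definition}

A nef-partition is a choice of squarefree monomials $\prod_{i\in I_j}x_i$ of degrees $d_1,\dots,d_c$ in disjoint sets of variables. These monomials cut out a complete intersection of the same multidegree as $X$ that is a union of coordinate subspaces. The unused variables have total weight $\sum_{i\in I_0}a_i=i_X$. The partition is nice when some unused variable $x_i$ has weight $1$, so that the chart $\{x_i\ne0\}$ of $\mathbb P$ is an affine space $\mathbb A^N$. The following conjecture appears in \cite{Ovcharenko}.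

\begin{quote}
\textbf{Conjecture.} \emph{A smooth well-formed Fano weighted complete intersection admits a nice nef-partition.}
\end{quote}

If all weights are $1$, one takes disjoint sets of $d_1,\dots,d_c$ indices, and the inequality $\sum d_j<N+1$ says exactly that an index is left over. In general the inequality $i_X>0$ is not enough. The surface $y_1^3+y_2^3+z_1^2+z_2^2=0$ of degree $6$ in $\mathbb P(2,2,3,3)$ has $i_X=4$ and is well-formed, because $\operatorname{Sing}\mathbb P$ lies on the two lines $\{y=0\}$ and $\{z=0\}$, which meet the surface in five points. Yet no weight equals $1$. By Proposition~\ref{prop:free} below this surface is not smooth. The conjecture thus predicts that smoothness forces the weights $\ge 2$ to be small compared with the degrees. If they are so small that they can be distributed among the degrees without exceeding any of them, one can complete the sums with weights $1$, as in $6=3+2+1$ for a sextic in $\mathbb P(1,1,2,3)$. This is what happens in general.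

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $X\subset\mathbb P(a_0,\dots,a_N)$ be a smooth well-formed weighted complete intersection of multidegree $(d_1,\dots,d_c)$ with $\dim X\ge1$. Then there are pairwise disjoint sets $I'_1,\dots,I'_c$ such that
\[
I'_1\sqcup\dots\sqcup I'_c=\{i:a_i\ge2\},\qquad \sum_{i\in I'_j}a_i\le d_j\quad(j=1,\dots,c).
\]
If $X$ is Fano, then $X$ has a nef-partition with $a_i=1$ for all $i\in I_0$ and $|I_0|=i_X\ge1$. In particular, $X$ has a nice nef-partition.
\end{theorem}

Thus the conjecture is true. If $d_j=a_i$ for some $i,j$, one says that $X$ is an intersection with a linear cone; the equation $f_j$ may then contain $x_i$ as a linear term. When this is excluded, there is room to spare.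

\begin{theorem}\label{thm:B}
In the situation of Theorem~\ref{thm:A}, suppose moreover that $d_j\ne a_i$ for all $i,j$.
\begin{enumerate}
\item[(a)] The sets $I'_j$ can be chosen with $\sum_{i\in I'_j}a_i\le d_j-1$ for all $j$. Hence, if $X$ is Fano, there is a nef-partition with $a_i=1$ for all $i\in I_0$ in which every $I_j$ with $j\ge1$ also contains an index of weight $1$.
\item[(b)] One has $\#\{i:a_i=1\}\ge i_X+c$, with equality if and only if all $d_j$ equal $6$ and the weights different from $1$ are $2^c,3^c$. For every $c\ge1$, equality occurs for some Fano $X$.
\end{enumerate}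
\end{theorem}

The hypothesis cannot be dropped. The curve $\{x_2=0\}\cong\mathbb P^1$ of degree $2$ in $\mathbb P(1,1,2)$ misses the singular point $(0:0:1)$; it has $I'_1=\{2\}$ with $a_2=d_1$, and only two weights equal $1$ while $i_X+c=3$.

The conjecture is known to hold in small dimension or small codimension. In particular, in codimension $1$ or $2$ there is a nef-partition with $a_i=1$ for all $i\in I_0$ and $a_i\mid d_j$ for all $j\ge1$ and $i\in I_j$. It is natural to ask whether the divisibility can be added to Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:C}
For every $c\ge4$ there is a smooth well-formed Fano weighted complete intersection of codimension $c$ that has no nef-partition with $a_i\mid d_j$ for all $j\ge1$ and $i\in I_j$.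
\end{theorem}

We do not decide the case $c=3$.

Section~\ref{sec:idea} states the only consequence of smoothness that we use and settles the case of hypersurfaces, where the method is visible. Section~\ref{sec:geometry} proves the geometric statement. Sections~\ref{sec:product}--\ref{sec:ones} are purely arithmetic and prove Theorems~\ref{thm:A} and~\ref{thm:B}, except for the examples, which are constructed in Section~\ref{sec:examples} together with those of Theorem~\ref{thm:C}.

Throughout, $p$ is a prime, $f\ge1$ is an integer, $\mu_k\subset\mathbb C^*$ is the group of $k$-th roots of unity, and $\langle a_i\rangle_{i\in I}$ is the semigroup of all sums $\sum_{i\in I}m_ia_i$ with $m_i\in\mathbb Z_{\ge0}$. An empty product equals $1$.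

\section{The arithmetic condition and the case of a hypersurface}\label{sec:idea}

\subsection{Filling up with ones}

Let $r=\#\{i:a_i=1\}$. The definition of $i_X$ can be rewritten as
\begin{equation}\label{eq:ones}
r=i_X+\sum_{j}d_j-\sum_{a_i\ge2}a_i .
\end{equation}

\begin{lemma}\label{lem:fill}
Let $I'_1,\dots,I'_c$ be as in the first assertion of Theorem~\ref{thm:A}, and put $L_j=\sum_{i\in I'_j}a_i$. If $i_X\ge0$, there is a splitting $\{0,\dots,N\}=I_0\sqcup\dots\sqcup I_c$ in which $I_j$, for $j\ge1$, is obtained from $I'_j$ by adding $d_j-L_j$ indices of weight $1$, and $I_0$ consists of $i_X$ indices of weight $1$.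
\end{lemma}

\begin{proof}
By \eqref{eq:ones}, $r=i_X+\sum_j(d_j-L_j)$, and all the summands are nonnegative. Split the $r$ indices of weight $1$ into groups of these sizes.
\end{proof}

This is the only place where the Fano condition enters: it makes $I_0$ nonempty. If $i_X=0$, the lemma gives a splitting with $I_0=\varnothing$. What remains is a packing problem: the weights $\ge2$ must be placed into containers of capacities $d_1,\dots,d_c$.

\subsection{What smoothness gives}

The \emph{stabilizer} of a point $x\in\mathbb P$ is the stabilizer in $\mathbb C^*$ of any lift of $x$ to $\mathbb A^{N+1}\setminus\{0\}$. It equals $\mu_k$ with $k=\gcd(a_i:x_i\ne0)$.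

\begin{proposition}\label{prop:free}
Every point of a smooth well-formed weighted complete intersection $X$ has trivial stabilizer.
\end{proposition}

The proof is given in Section~\ref{sec:geometry}. To avoid a coordinate subspace on which all stabilizers are nontrivial, $X$ needs enough equations that do not vanish on it.

\begin{corollary}\label{cor:F}
Let $X$ be as in Theorem~\ref{thm:A}, and let $I\subset\{0,\dots,N\}$ be nonempty with $\gcd(a_i:i\in I)>1$. Then
\[
\#\{j: d_j\in\langle a_i\rangle_{i\in I}\}\ge|I| .
\]
\end{corollary}

\begin{proof}
Let $\mathbb A^I=\{x_i=0\text{ for }i\notin I\}\subset\mathbb A^{N+1}$. The restriction of $f_j$ to $\mathbb A^I$ is a combination of monomials of degree $d_j$ in the variables $x_i$, $i\in I$, so it is zero unless $d_j\in\langle a_i\rangle_{i\in I}$. Suppose that fewer than $|I|$ restrictions are nonzero. They vanish at the origin since $d_j>0$, so by Krull's height theorem their common zero set in $\mathbb A^I$ has positive dimension at the origin. It therefore contains a nonzero point. This gives a point of $X$ whose stabilizer contains $\mu_k$ with $k=\gcd(a_i:i\in I)>1$, contrary to Proposition~\ref{prop:free}.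
\end{proof}

\subsection{One equation}

We use the following elementary fact:
\begin{equation}\label{eq:sumprod}
x_1\cdots x_m\ge x_1+\dots+x_m\qquad\text{for integers }x_1,\dots,x_m\ge2 .
\end{equation}
For $m=2$ it follows from $xy-(x+y)=(x-1)(y-1)-1\ge0$, and then $x_1\cdots x_m\ge(x_1+\dots+x_{m-1})x_m\ge x_1+\dots+x_m$ by induction.

Let $c=1$ and $d=d_1$. Corollary~\ref{cor:F} with $I=\{i\}$ shows that every weight $a_i\ge2$ divides $d$. With $|I|=2$ it shows that two such weights cannot have a common factor, since there is only one degree. Hence the product of the weights $\ge2$ divides $d$, and by \eqref{eq:sumprod}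
\[
\sum_{a_i\ge2}a_i\le\prod_{a_i\ge2}a_i\le d .
\]
This is Theorem~\ref{thm:A} for hypersurfaces. Among coprime pairs, $2,3$ is the one whose sum is closest to its product, $2+3=6-1$; this is why the degree $6$ appears in Theorem~\ref{thm:B}.

\subsection{Several equations}\label{sub:plan}

The bound on the product survives. Applying Corollary~\ref{cor:F} to the set of indices $i$ with $p^f\mid a_i$, we find at least as many degrees divisible by $p^f$ as weights divisible by $p^f$. Since $a=\prod_{p^f\mid a}p$ for every positive integer $a$, it follows that $\prod a_i\le\prod d_j$. Now place the weights into the containers one at a time, largest first, and suppose that a weight $t\ge2$ fits nowhere. Then every container is full up to less than $t$. If this implied that the product $\Pi_j$ of the weights in the $j$-th container is at least $d_j$, we would get $t\prod d_j\le t\prod\Pi_j\le\prod a_i\le\prod d_j$, which is absurd.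

The inequality $\Pi_j\ge d_j$ can fail for three reasons. A single large weight may nearly fill a container: $6$ in a container of size $7$ has $\Pi=6<7$. A container smaller than $t$ may be empty, with $\Pi=1$. And small numbers misbehave: $2,2$ in a container of size $5$ has $\Pi=4<5$. We cure the first defect by allowing a weight $a$ into a container $d$ only if $a\le d/2$; this rule is compatible with Corollary~\ref{cor:F} once the coincidences $a_i=d_j$ are removed. We cure the other two by replacing $d_j$ in the bound on the product with a divisor $e(d_j,T)$ that retains only those prime powers that weights of the relevant sizes can account for.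

\section{Smooth implies trivial stabilizers}\label{sec:geometry}

Locally $X$ is a quotient $Y/G$ of an affine complete intersection by a cyclic group, and we must show that $G$ acts freely. The difficulty is that the hypothesis concerns the quotient and not $Y$, and a smooth quotient may well have fixed points, as $\mathbb A^1/\mu_2\cong\mathbb A^1$ shows. Well-formedness confines the fixed points to codimension $2$. Smoothness then shows that the non-free locus lies in the zero set of a single function that is invertible outside codimension $2$, and such a zero set is empty. We use three standard facts.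

\begin{enumerate}
\item[(CM)] The quotient of a Cohen--Macaulay ring of finite type over $\mathbb C$ and pure dimension $D$ by a regular sequence of length $c$ is Cohen--Macaulay of pure dimension $D-c$. The ring $S$ is Cohen--Macaulay.
\item[(MF)] Miracle flatness \cite[Thm.~23.1]{Matsumura}: a local homomorphism $(B,\mathfrak m)\to(C,\mathfrak n)$ of Noetherian local rings with $B$ regular, $C$ Cohen--Macaulay and $\dim C=\dim B+\dim C/\mathfrak mC$ is flat.
\item[(CST)] The Chevalley--Shephard--Todd theorem, in Prill's form: for a finite subgroup $H\subset\operatorname{GL}_N(\mathbb C)$, the quotient $\mathbb C^N/H$ is smooth at the image of the origin if and only if $H$ is generated by pseudoreflections, that is, by elements whose fixed space is a hyperplane.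
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:free}]
Fix an index $s$, and put $a=a_s$ and $V=X\cap\{x_s\ne0\}$. We show that all points of $V$ have trivial stabilizer. We may assume that $a\ge2$ and $V\ne\varnothing$.

\medskip\noindent\emph{The chart.}
Let $E=\{x_s=1\}\cong\mathbb A^N$ with coordinates $y_i$, $i\ne s$, and let $G=\mu_a$ act on $E$ by $\zeta\cdot y_i=\zeta^{a_i}y_i$. The stabilizer in $G$ of $y\in E$ is the stabilizer of the corresponding point of $\mathbb P$. Let $R=S/(f_1,\dots,f_c)$, $A=R/(x_s-1)$ and $Y=\operatorname{Spec}A\subset E$. Since $x_s-1$ is homogeneous for the grading modulo $a$, we have $A=\bigoplus_{\chi\in\mathbb Z/a}A_\chi$, where $u\in A_\chi$ satisfies $u(\zeta\cdot y)=\zeta^\chi u(y)$. In particular $A_0=A^G$.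

The map $R[x_s^{-1}]_0\to A_0$ that sets $x_s=1$ is an isomorphism. It is surjective, since the class of a homogeneous $g$ of degree $ma$ is the image of $g/x_s^m$. For injectivity, let $g$ be homogeneous with $g=(x_s-1)h$. If $h\ne0$ in $R[x_s^{-1}]$, with lowest and highest components $h_{k_0}$ and $h_{k_1}$, then $g$ has the nonzero components $-h_{k_0}$ and $x_sh_{k_1}$ in the different degrees $k_0$ and $k_1+a$, which is impossible. So $g=0$ in $R[x_s^{-1}]$. Thus $V=\operatorname{Spec}A_0=Y/G$, and the quotient map $\pi\colon Y\to V$ is surjective and finite, because $y_i^a\in A_0$. The same argument for $S$ in place of $R$ gives $\{x_s\ne0\}=E/G$.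

\medskip\noindent\emph{Step 1: points with nontrivial stabilizer are singular points of $\mathbb P$.}
Let $y\in E$ have stabilizer $H\subset G$. A small $H$-stable neighborhood of $y$ is disjoint from its translates by $G\setminus H$, and $H$ acts linearly and fixes $y$. Translating $y$ to the origin, we see that near the image of $y$ the space $\mathbb P$ is analytically isomorphic to $\mathbb C^N/H$ near the origin, with $\zeta\in H$ acting by $\operatorname{diag}(\zeta^{a_i})_{i\ne s}$. If $H$ is trivial, the point is smooth. Let $H\ne1$ and let $\zeta\in H$ have order $m'>1$. Since $\mathbb P$ is well-formed, $m'$ divides at most $N-1$ of the $N+1$ weights. So there are two indices $i$ with $\zeta^{a_i}\ne1$, and they differ from $s$ because $m'\mid a$. Hence $H$ acts faithfully and contains no pseudoreflection, and the point is singular by (CST).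

Let $Z\subset V$ be the set of points with nontrivial stabilizer. It is closed, being cut out by a finite union of coordinate subspaces, and $Z\subset X\cap\operatorname{Sing}\mathbb P$. Since $X$ is well-formed, $\dim Z\le n-2$.

\medskip\noindent\emph{Step 2: $A$ is locally free over $A_0$.}
By (CM), $R$ is Cohen--Macaulay of pure dimension $n+1$. The element $x_s-1$ is a nonzerodivisor on $R$: if $h\ne0$ has lowest component $h_{k_0}$, then $(x_s-1)h$ has lowest component $-h_{k_0}\ne0$. So $Y$ is Cohen--Macaulay of pure dimension $n$, and $V$, its image under a finite map, has pure dimension $n$. Since $X$ is smooth, so is $V$. At a closed point $y\in Y$ the ring $\mathcal O_{V,\pi(y)}$ is regular of dimension $n$, the ring $\mathcal O_{Y,y}$ is Cohen--Macaulay of dimension $n$, and the fiber is finite. By (MF), $\pi$ is flat. Being finite and flat, $A$ is a locally free $A_0$-module, and so is its direct summand $A_1$.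

\medskip\noindent\emph{Step 3: the action is free.}
Let $y\in Y$ have trivial stabilizer. Then the weights $a_i$ with $y_i\ne0$ generate $\mathbb Z/a$, so some monomial $w$ in these $y_i$ has degree $\equiv1\pmod a$. It lies in $A_1$, and $w^a\in A_0$ does not vanish at $\pi(y)$. Where $w^a$ is invertible, $w$ is a unit of $A$, so $A_1=wA_0$. Thus over $V\setminus Z$ the module $A_1$ has rank $1$, and the multiplication map $A_1^{\otimes a}\to A_0$ is an isomorphism. As $V\setminus Z$ is dense in $V$, the locally free module $A_1$ has rank $1$ everywhere.

Now let $y\in Y$ be arbitrary, and let $u$ generate $A_1$ over a neighborhood $V'$ of $\pi(y)$. The function $u^a$ on $V'$ is the image of a generator of $A_1^{\otimes a}$, so it is invertible on $V'\setminus Z$, and its zero set lies in $Z$. By Krull's principal ideal theorem a nonempty zero set would have dimension at least $n-1$, while $\dim Z\le n-2$. Hence $u^a$ has no zeros, and $u(y)\ne0$. If $\zeta\in G$ fixes $y$, then $u(y)=u(\zeta\cdot y)=\zeta u(y)$, so $\zeta=1$.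
\end{proof}

\begin{remark}
Smoothness is used in Step 2 only; the sextic surface in $\mathbb P(2,2,3,3)$ from the introduction shows that it is needed. The codimension condition is used in Steps 1 and 3, and it is needed too. The curve $\{x_0=0\}\subset\mathbb P(1,1,2)$ is $\operatorname{Proj}\mathbb C[x_1,x_2]=\operatorname{Proj}\mathbb C[x_1^2,x_2]\cong\mathbb P^1$, which is smooth, but it passes through the point $(0:0:1)$ with stabilizer $\mu_2$. Here $d_1=1<a_2$, so the first assertion of Theorem~\ref{thm:A} fails.
\end{remark}

\section{Admissible data and the product inequality}\label{sec:product}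

From now on we forget the variety and keep only the conclusion of Corollary~\ref{cor:F}.

\begin{definition}
A \emph{datum} consists of a finite family of integers $a_i\ge2$, $i\in\mathcal I$, called \emph{items}, and a finite family of integers $d_j\ge1$, $j\in\mathcal J$, called \emph{bins}. It is \emph{admissible} if
\begin{equation}\label{eq:F}
\#\{j\in\mathcal J:d_j\in\langle a_i\rangle_{i\in I}\}\ge|I|\quad\text{for all nonempty }I\subset\mathcal I\text{ with }\gcd(a_i:i\in I)>1,
\end{equation}
and \emph{reduced} if $a_i\ne d_j$ for all $i\in\mathcal I$ and $j\in\mathcal J$.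
\end{definition}

By Corollary~\ref{cor:F}, the weights $\ge2$ and the degrees of a variety $X$ as in Theorem~\ref{thm:A} form an admissible datum, the \emph{datum of $X$}. An item equal to a bin fills that bin exactly, and the pair can be set aside.

\begin{lemma}\label{lem:reduce}
If $a_{i_0}=d_{j_0}$ in an admissible datum, then deleting the item $i_0$ and the bin $j_0$ leaves an admissible datum.
\end{lemma}

\begin{proof}
Let $I\subset\mathcal I\setminus\{i_0\}$ be nonempty with $\gcd>1$, and let $\Gamma=\langle a_i\rangle_{i\in I}$. If $d_{j_0}\notin\Gamma$, the bin $j_0$ is not counted in \eqref{eq:F} for $I$, and nothing changes. If $d_{j_0}=a_{i_0}\in\Gamma$, then $I\cup\{i_0\}$ has the same greatest common divisor and generates the same semigroup $\Gamma$. So at least $|I|+1$ bins lie in $\Gamma$, and at least $|I|$ remain after deleting $j_0$.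
\end{proof}

In a reduced datum the bins supplied by \eqref{eq:F} are sums of at least two items. This is what justifies the rule $a\le d/2$.

\begin{lemma}\label{lem:double}
Consider a reduced admissible datum. Let $k\ge2$, let $I$ be a nonempty set of items divisible by $k$, and let $u=\min_{i\in I}a_i$. Then $\#\{j:k\mid d_j,\ d_j\ge2u\}\ge|I|$.
\end{lemma}

\begin{proof}
By \eqref{eq:F}, at least $|I|$ bins have the form $d_j=\sum_{i\in I}m_ia_i$. Such a bin is divisible by $k$. Since $d_j>0$ and $d_j$ is not an item, $\sum m_i\ge2$, so $d_j\ge2u$.
\end{proof}

We want to bound the product of the items whose sizes lie in a given set $T$, typically $T=\mathbb Z_{\ge t}$. By Lemma~\ref{lem:double}, a prime power $p^f$ dividing a bin $d$ needs to be counted only if it could divide an item of size in $T$ that is at most $d/2$. So for $T\subset\mathbb Z_{\ge2}$ and $d\ge1$ we put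
\[
e(d,T)=\prod p,
\]
where the product runs over the pairs $(p,f)$ such that $p^f\mid d$ and $T\cap[2,d/2]$ contains a multiple of $p^f$. For example, $e(16,\mathbb Z_{\ge2})=8$, $e(6,\mathbb Z_{\ge2})=6$ and $e(6,\mathbb Z_{\ge2}\setminus\{3\})=2$. The definition gives at once:
\begin{itemize}
\item $e(d,T)$ divides $d=\prod_{p^f\mid d}p$, so $e(d,T)\le d$;
\item $e(d,T')\le e(d,T)$ if $T'\subset T$;
\item $e(d,T)=1$ if $d$ is prime or if $T\cap[2,d/2]=\varnothing$.
\end{itemize}

\begin{lemma}[Product inequality]\label{lem:product}
For a reduced admissible datum and any $T\subset\mathbb Z_{\ge2}$,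
\[
\prod_{i:\,a_i\in T}a_i\le\prod_{j\in\mathcal J}e(d_j,T).
\]
\end{lemma}

\begin{proof}
The left side is $\prod_{p,f}p^{\nu(p,f)}$, where $\nu(p,f)$ is the number of items with $a_i\in T$ and $p^f\mid a_i$. The right side is $\prod_{p,f}p^{\kappa(p,f)}$, where $\kappa(p,f)$ is the number of bins $j$ such that $(p,f)$ contributes to $e(d_j,T)$. Let $\nu(p,f)>0$, and let $u\in T$ be the smallest size among the items counted. By Lemma~\ref{lem:double}, at least $\nu(p,f)$ bins satisfy $p^f\mid d_j$ and $d_j\ge2u$. For each of them $u$ is a multiple of $p^f$ in $T\cap[2,d_j/2]$. Hence $\nu(p,f)\le\kappa(p,f)$.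
\end{proof}

\section{Greedy packing}\label{sec:packing}

We first bound from below the product of the items in a bin that is nearly full.

\begin{lemma}\label{lem:twoitems}
If $m\ge2$ and $x_1,\dots,x_m$ are integers $\ge t\ge2$ with sum $L$, then $\prod x_i\ge t(L-t)$.
\end{lemma}

\begin{proof}
Let $x$ be the smallest of the $x_i$. By \eqref{eq:sumprod} the product of the others is at least $L-x$, so $\prod x_i\ge x(L-x)$. Since $t\le x\le L/2$ and $y\mapsto y(L-y)$ increases on $[0,L/2]$, the claim follows.
\end{proof}

\begin{lemma}[Nearly full bins]\label{lem:full}
Let $t\ge2$ and $d\ge2t$. Let $x_1,\dots,x_m$ be integers in $[t,d/2]$ with sum $L\ge d-t$ and product $\Pi$. Then $\Pi\ge e(d,\mathbb Z_{\ge t})$, unless $t=2$, $d=6$ and the family is $2,2$.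
\end{lemma}

\begin{proof}
Write $e=e(d,\mathbb Z_{\ge t})$.

Let $d=2t$. The only integer in $[t,d/2]$ is $t$, so $e=\prod_{p^f\mid t}p=t$. Since $L\ge t>0$, the family is nonempty, and $\Pi\ge t=e$.

Let $d>2t$. Then $L\ge d-t>d/2$, so $m\ge2$ and $L\ge\max(2t,d-t)$. By Lemma~\ref{lem:twoitems},
\[
\Pi\ge t\cdot\max(t,\ d-2t).
\]
If $t\ge3$ and $d\le3t$, then $\Pi\ge t^2\ge3t\ge d\ge e$. If $t\ge3$ and $d\ge3t$, then
\[
t(d-2t)-d=(t-1)d-2t^2\ge3t(t-1)-2t^2=t(t-3)\ge0,
\]
so $\Pi\ge d\ge e$. Let $t=2$. If $d\ge8$, then $\Pi\ge2(d-4)\ge d\ge e$. If $d=5$ or $7$, then $e=1$. If $d=6$, all $x_i$ are $2$ or $3$, and $\Pi\ge6=e$ unless $m=2$ and $x_1=x_2=2$.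
\end{proof}

The exception is a bin of size $6$ whose factor $3$ in $e(6,\mathbb Z_{\ge2})=6$ is not matched by an item. We steer the items $3$ toward the bins of size $6$. If the exception occurs nevertheless, then all items $3$ lie in such bins, and we can remove the size $3$ from $T$.

\begin{proposition}\label{prop:pack}
The items of a reduced admissible datum can be distributed among the bins so that the sum of the items in bin $j$ is at most $d_j-1$ for every $j$.
\end{proposition}

\begin{proof}
Process the items in non-increasing order of size. Let $L_j$ denote the current sum of the items in bin $j$. Call bin $j$ \emph{open} for an item $a$ if $d_j\ge2a$ and $L_j+a\le d_j-1$. Each item is put into an arbitrary open bin, subject to one rule: an item $3$ goes into a bin of size $6$ whenever such a bin is open. If all items get placed, we are done, since an empty bin has $L_j=0\le d_j-1$.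

Suppose that no bin is open for some item of size $t$, and stop there. Let $\mathcal J_t=\{j:d_j\ge2t\}$, and let $\Pi_j$ be the product of the items in bin $j$. All items placed so far have size $\ge t$, so they lie in bins of $\mathcal J_t$. For $j\in\mathcal J_t$ the items in bin $j$ have sizes in $[t,d_j/2]$, and $L_j\ge d_j-t$ because the bin is not open. So Lemma~\ref{lem:full} applies to every bin in $\mathcal J_t$. For $j\notin\mathcal J_t$ we have $e(d_j,T)=1$ for all $T\subset\mathbb Z_{\ge t}$.

\medskip\noindent\emph{Case 1: no bin is in the exceptional case of Lemma~\ref{lem:full}.}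
The placed items and the unplaced item $t$ are among the items of size $\ge t$. Lemma~\ref{lem:product} with $T=\mathbb Z_{\ge t}$ gives
\[
t\prod_{j\in\mathcal J_t}\Pi_j\le\prod_{a_i\ge t}a_i\le\prod_{j\in\mathcal J_t}e(d_j,T)\le\prod_{j\in\mathcal J_t}\Pi_j ,
\]
which contradicts $t\ge2$.

\medskip\noindent\emph{Case 2: $t=2$ and some bin $j_0$ of size $6$ contains exactly $2,2$.}
All items $3$ were placed before any item $2$. At that time the bin $j_0$ was empty, hence open for an item $3$. By the rule, every item $3$ lies in a bin of size $6$. Let $T=\mathbb Z_{\ge2}\setminus\{3\}$, and let $\Pi'_j$ be the product of the items different from $3$ in bin $j$. We claim that $\Pi'_j\ge e(d_j,T)$ for $j\in\mathcal J_2$. If $d_j=6$, the bin contains only items $2$ and $3$ and $4\le L_j\le5$, so its content is $2,2$ or $2,3$, and $\Pi'_j\ge2=e(6,T)$. If $d_j\ne6$, the bin contains no $3$, and $\Pi'_j=\Pi_j\ge e(d_j,\mathbb Z_{\ge2})\ge e(d_j,T)$ by Lemma~\ref{lem:full}. The unplaced item has size $2\in T$, so Lemma~\ref{lem:product} gives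
\[
2\prod_{j\in\mathcal J_2}\Pi'_j\le\prod_{a_i\in T}a_i\le\prod_{j\in\mathcal J_2}e(d_j,T)\le\prod_{j\in\mathcal J_2}\Pi'_j ,
\]
again a contradiction.
\end{proof}

\begin{remark}
If one only wants sums at most $d_j$, as in Theorem~\ref{thm:A}, one calls a bin open when $d_j\ge2a$ and $L_j+a\le d_j$, and the rule for the items $3$ is unnecessary: failure then means $L_j\ge d_j-t+1$, which excludes the exceptional case $L_j=4$, $d_j=6$, $t=2$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Start with the datum of $X$. As long as there is a pair $a_{i_0}=d_{j_0}$, put $I'_{j_0}=\{i_0\}$ and delete the pair; the datum stays admissible by Lemma~\ref{lem:reduce}. The final datum is reduced, and Proposition~\ref{prop:pack} distributes the remaining items among the remaining bins. This gives $I'_1,\dots,I'_c$. If $X$ is Fano, then $i_X\ge1$, and Lemma~\ref{lem:fill} gives the required nef-partition.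
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
The datum of $X$ is reduced, so Proposition~\ref{prop:pack} gives sets $I'_j$ with $d_j-L_j\ge1$. In the Fano case Lemma~\ref{lem:fill} adds at least one index of weight $1$ to each $I'_j$.
\end{proof}

\section{The number of weights equal to one}\label{sec:ones}

By \eqref{eq:ones}, the inequality $r\ge i_X+c$ is equivalent to $\sum_{a_i\ge2}a_i\le\sum_j(d_j-1)$. This follows from Proposition~\ref{prop:pack}, but an argument by contradiction says little about equality. We need a direct estimate that charges each item to the bins. In logarithmic form, Lemma~\ref{lem:product} splits $\ln a=\sum_{p^f\mid a}\ln p$ and charges each summand to a bin divisible by $p^f$. To estimate $\sum a_i$ instead of $\sum\ln a_i$, we multiply this splitting by $W(a)=a/\ln a$.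

\begin{proposition}\label{prop:equality}
Consider a reduced admissible datum with $c$ bins, all of size at least $2$. Then $\sum_ia_i\le\sum_j(d_j-1)$, with equality if and only if all bins equal $6$ and the items are $2^c,3^c$.
\end{proposition}

\begin{proof}
Fix $p^f$. Order the items divisible by $p^f$ as $a_{(1)}\ge a_{(2)}\ge\cdots$ and the bins divisible by $p^f$ as $d_{(1)}\ge d_{(2)}\ge\cdots$. Lemma~\ref{lem:double} for the $l$ largest items gives $l$ bins divisible by $p^f$ of size at least $2a_{(l)}$. So $d_{(l)}$ exists and $a_{(l)}\le d_{(l)}/2$. For $p^f\le d/2$ let $M(p^f,d)$ be the maximum of $W(a)$ over the positive multiples $a\le d/2$ of $p^f$. Then $W(a_{(l)})\le M(p^f,d_{(l)})$, and summing over $l$ and over $p^f$ we get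
\[
\sum_ia_i=\sum_{p,f}\ln p\sum_{i:\,p^f\mid a_i}W(a_i)\le\sum_jg(d_j),\qquad g(d)=\sum_{p^f\mid d,\ p^f\le d/2}\ln p\cdot M(p^f,d).
\]
We claim that $g(d)\le d-1$ for $d\ge2$, with equality only for $d=6$. For $d=2,3,5,7$ the sum is empty, and $g(d)=0<d-1$. Next, $g(4)=\ln2\cdot W(2)=2<3$, and $g(6)=\ln2\cdot W(2)+\ln3\cdot W(3)=2+3=5$. Let $d\ge8$. Since $W'(y)=(\ln y-1)/(\ln y)^2$, the function $W$ decreases on $(1,\mathrm e]$ and increases on $[\mathrm e,\infty)$. Also $W(2)=W(4)\le W(d/2)$. So $W\le W(d/2)$ on $[2,d/2]$, and
\[
g(d)\le W(d/2)\ln d=\frac d2\Bigl(1+\frac{\ln2}{\ln(d/2)}\Bigr)\le\frac{3d}4<d-1 .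
\]
This proves the claim and the inequality.

If equality holds, then $g(d_j)=d_j-1$ for all $j$, so all $d_j=6$. By \eqref{eq:F} with $|I|=1$ every item divides $6$, and it differs from $6$, so it is $2$ or $3$. Let $n_2,n_3$ be the numbers of such items. By \eqref{eq:F} for the set of all items $2$, and for the set of all items $3$, we have $n_2,n_3\le c$. Then $2n_2+3n_3=5c$ forces $n_2=n_3=c$. Conversely, for these items and bins both sides equal $5c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b), inequality and equality case]
The datum of $X$ is reduced. If $d_j=1$, a monomial of $f_j\ne0$ is a variable of weight $1=d_j$, which is excluded; so all $d_j\ge2$. Now apply Proposition~\ref{prop:equality} and \eqref{eq:ones}.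
\end{proof}

The condition $d_j\ge2$ matters for the equality case: a hyperplane in $\mathbb P^N$ has $r=N+1=i_X+c$.

\section{Two families of examples}\label{sec:examples}

Both families come from Bertini's theorem. Let $S_d$ be the space of homogeneous polynomials of degree $d$.

\begin{lemma}\label{lem:bertini}
Let at least two of the weights $a_0,\dots,a_N$ equal $1$, let $d_1,\dots,d_c\ge1$ and $N-c\ge1$. Let $U\subset\mathbb P$ be an open set of points with trivial stabilizer such that for every $x\in U$ and every $j$ some monomial of degree $d_j$ does not vanish at $x$. Suppose that a general tuple $(f_1,\dots,f_c)\in\prod_jS_{d_j}$ has no common zero in $\mathbb P\setminus U$. Then a general tuple defines a smooth well-formed weighted complete intersection.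
\end{lemma}

\begin{proof}
Any $N$ of the weights include a $1$, so $\mathbb P$ is well-formed, and $U$ is smooth by Step 1 of the proof of Proposition~\ref{prop:free}. Let $X=\operatorname{Proj}S/(f_1,\dots,f_c)$. If the monomials $M_j\in S_{d_j}$ do not vanish at $x\in U$, then near $x$ the ideal of $X$ is generated by the functions $f_j/M_j$, since $gf_j=(gM_j)(f_j/M_j)$ for $g$ of degree $-d_j$. So the incidence variety $\{(x,f_1,\dots,f_c):f_j(x)=0\ \text{for all }j\}\subset U\times\prod_jS_{d_j}$ is a vector subbundle of corank $c$ over $U$, hence smooth, and its fiber over a tuple is $X\cap U$. By generic smoothness in characteristic $0$, for a general tuple $X\cap U$ is empty or smooth of pure dimension $N-c$; this is Bertini's theorem. For a general tuple also $X\subset U$, so $X\cap\operatorname{Sing}\mathbb P=\varnothing$. The affine cone $\{f_1=\dots=f_c=0\}$ contains the origin and all its components have dimension at least $N+1-c\ge2$, so $X\ne\varnothing$. Therefore the cone has dimension $N-c+1$, that is, codimension $c$. Since $S$ is Cohen--Macaulay, $c$ homogeneous polynomials of positive degree whose zero set has codimension $c$ form a regular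 sequence.
\end{proof}

\subsection{Sextics: equality in Theorem~\ref{thm:B}(b)}

Let $c\ge1$ and $m>c$. Take $\mathbb P=\mathbb P(1^m,2^c,3^c)$ with variables $u_i,y_i,z_i$ of weights $1,2,3$, and $d_1=\dots=d_c=6$. Then $m\ge2$ and $N-c=m+c-1\ge1$. The points with nontrivial stabilizer form the two disjoint closed sets $\{u=z=0\}$ and $\{u=y=0\}$, each isomorphic to $\mathbb P^{c-1}$; let $U$ be their complement. The monomials $u_i^6,y_i^3,z_i^2$ have no common zero. On $\{u=z=0\}$ the equations restrict to $c$ arbitrary cubic forms in $y_1,\dots,y_c$. Having no common zero in $\mathbb P^{c-1}$ is an open condition, because $\mathbb P^{c-1}$ is complete, and it holds for $y_1^3,\dots,y_c^3$. The same argument with quadratic forms and $z_1^2,\dots,z_c^2$ applies on $\{u=y=0\}$. By Lemma~\ref{lem:bertini}, $c$ general sextics define a smooth well-formed weighted complete intersection $X$. No weight equals $6$, and $i_X=m+5c-6c=m-c>0$. So $X$ is Fano with $r=m=i_X+c$. This completes the proof of Theorem~\ref{thm:B}.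

\subsection{The weights $6,10,15$: proof of Theorem~\ref{thm:C}}

We look for weights that all divide only one of the degrees and whose sum exceeds it. The numbers $6,10,15$ have least common multiple $30$ and sum $31$. Each pair has a common factor, so Corollary~\ref{cor:F} asks for a second degree in the semigroup of each pair; the sums $16=6+10$, $21=6+15$ and $25=10+15$ serve and are divisible by none of the three numbers. The triple has greatest common divisor $1$ and imposes no condition. This uses four degrees, and further degrees $2$ raise the codimension.

\begin{proof}[Proof of Theorem~\ref{thm:C}]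
Let $c\ge4$ and $m=62+2(c-4)$. Take $\mathbb P=\mathbb P(1^m,6,10,15)$ with variables $u_1,\dots,u_m,x,y,z$, and the multidegree $(30,16,21,25,2^{c-4})$. Then
\[
\sum a_i=m+31=93+2(c-4),\qquad\sum d_j=92+2(c-4),
\]
so $i_X=1$, and $N-c=m+2-c=56+c\ge1$.

Let $U=\{u\ne0\}$. Its points have trivial stabilizer, and the monomials $u_i^d$ have no common zero on $U$. A monomial $x^ky^lz^h$ has degree $6k+10l+15h$, which has the parity of $h$. In degree $30$, either $h=2$, or $h=0$ and $3k+5l=15$; this gives $z^2,x^5,y^3$. In degree $16$ we have $h=0$ and $3k+5l=8$, which gives $xy$. In degrees $21$ and $25$ we have $h=1$ and $6k+10l=6$ or $10$, which gives $xz$ and $yz$. In degree $2$ there is no monomial. So on $\{u=0\}$ the equations of degrees $30,16,21,25$ become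
\[
\alpha x^5+\beta y^3+\gamma z^2=0,\qquad \delta_1xy=0,\qquad \delta_2xz=0,\qquad \delta_3yz=0,
\]
with all coefficients nonzero for a general tuple. The last three equations leave at most one nonzero coordinate, and the first forces it to vanish. By Lemma~\ref{lem:bertini}, a general tuple defines a smooth well-formed weighted complete intersection $X$ of codimension $c$, and $X$ is Fano since $i_X=1$.

In any nef-partition $\sum_{i\in I_0}a_i=i_X=1$, so $I_0$ is a single index of weight $1$, and the indices of weights $6,10,15$ lie in $I_1\sqcup\dots\sqcup I_c$. Among the degrees $30,16,21,25,2$, only $30$ is divisible by $6$, by $10$ or by $15$. The condition $a_i\mid d_j$ would put all three indices into the part of degree $30$, but $6+10+15=31>30$.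
\end{proof}

A nice nef-partition for this $X$, as promised by Theorem~\ref{thm:A}, is given by $30=15+15\cdot1$, $16=6+10\cdot1$, $21=21\cdot1$, $25=10+15\cdot1$ and $2=1+1$. It uses $61+2(c-4)=m-1$ weights equal to $1$ and leaves one for $I_0$.

\begin{thebibliography}{9}

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Ovcharenko}
Mikhail Ovcharenko, \emph{On the existence of nef-partitions for smooth well-formed Fano weighted complete intersections}, arXiv:2306.08611 (2023).

\end{thebibliography}
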